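\title{Endomorphisms of the Jacobian algebra $\mathbb{A}_n$ are automorphisms}

\begin{abstract}
Let $K$ be a field of characteristic zero. The Jacobian algebra $\mathbb{A}_n$ is generated, inside $\operatorname{End}_K(K[x_1,\dots,x_n])$, by the Weyl algebra and the inverses of the operators $H_i=\partial_ix_i$. We prove that every unital $K$-algebra endomorphism of $\mathbb{A}_n$ is an automorphism, and that it is conjugation by an invertible linear map of $K[x_1,\dots,x_n]$. The proof climbs from the simple factor algebra of $\mathbb{A}_n$ through the intermediate factor algebras, one variable at a time. Its tools are a count of eigenvalues of the images of the $H_i$ and a Krull dimension bound for bimodules.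
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic zero, $n\ge1$, and $P_n=K[x_1,\dots,x_n]$. The Weyl algebra $A_n$ is the subalgebra of $\operatorname{End}_K(P_n)$ generated by the multiplications $x_i$ and the derivations $\partial_i=\partial/\partial x_i$. The element $H_i=\partial_ix_i$ multiplies the monomial $x^\alpha$ by $\alpha_i+1\ne0$, so it is an invertible linear map of $P_n$. The \emph{Jacobian algebra} is
\[
\mathbb{A}_n=K\langle x_1,\dots,x_n,\partial_1,\dots,\partial_n,H_1^{-1},\dots,H_n^{-1}\rangle\subseteq\operatorname{End}_K(P_n).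
\]

Take $n=1$ to see what the inverses bring. The operator $xH^{-1}$ sends $x^t$ to $x^{t+1}/(t+1)$; it is integration. The operator $y=H^{-1}\partial$ sends $x^t$ to $x^{t-1}$ and $1$ to $0$; it is the backward shift. Thus $yx=1$, while $e=1-xy$ is the projection onto the constants. So $\mathbb{A}_1$ is not a domain, and in particular it is not an Ore localization of the domain $A_1$. The operators $x^iey^j$ are the matrix units of the monomial basis, and they span a proper ideal $F$, the algebra of finite matrices. In $n$ variables we put $y_i=H_i^{-1}\partial_i$ and $e_i=1-x_iy_i$.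

The following question is posed in \cite{Bavula}: \emph{is every unital $K$-algebra endomorphism of $\mathbb{A}_n$ a monomorphism, and is it an automorphism?}

The answer involves a factor algebra of $\mathbb{A}_n$. Let
\[
\mathcal{H}_n=K[H_i,(H_i+l)^{-1}:1\le i\le n,\ l\in\mathbb{Z}],\qquad
\mathcal{A}_n=\bigoplus_{\alpha\in\mathbb{Z}^n}\mathcal{H}_nx^\alpha ,
\]
where the $H_i$ are now independent variables and $\mathcal{A}_n$ is the skew Laurent polynomial ring with $x^\alpha f(H)x^{-\alpha}=f(H-\alpha)$. We show in Section~\ref{sec:prelim} that $\mathcal{A}_n$ is simple and is the quotient of $\mathbb{A}_n$ by the ideal generated by $e_1,\dots,e_n$; for $n=1$ this ideal is $F$.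

Neither part of the question has an evident answer. Since $\mathbb{A}_1$ is not simple, an endomorphism might kill $F$; it would then be a unital map $\mathcal{A}_1\to\mathbb{A}_1$, and such maps have to be excluded. As for surjectivity, the nearest neighbors of $\mathbb{A}_1$ suggest a negative answer. The quotient $\mathcal{A}_1$ has the non-surjective endomorphism $x\mapsto x^2$, $H\mapsto H/2$ (Example~\ref{ex:psi}). The subalgebra $K\langle x,y\rangle$ has the basis $x^iy^j$ (in a linear relation, take the least $j$ that occurs and apply the relation to $x^j$), so $yx=1$ is its only defining relation, and $x\mapsto x^2$, $y\mapsto y^2$ is a non-surjective endomorphism of it. One is tempted to double $\mathbb{A}_1$ itself: let it act on both summands of $K[x]=K[x^2]\oplus xK[x^2]$, each a copy of $P_1$. This sends $x$ to $x^2$, $y$ to $y^2$, and $H$ to the diagonal operator with eigenvalue $\lfloor t/2\rfloor+1$ on $x^t$. That operator is not in $\mathbb{A}_1$. By Lemma~\ref{lem:asymp}, the diagonal entries of an element of $\mathbb{A}_1$ agree for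 large $t$ with a rational function of $t$, and a rational function equal to $t/2+1$ at all large even $t$ is $t/2+1$. This rigidity of the eigenvalues of $H$ turns out to be decisive.

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic zero and $n\ge1$. Every unital $K$-algebra endomorphism of $\mathbb{A}_n$ is an automorphism, and in particular a monomorphism.
\end{theorem}

For $I\subseteq[n]=\{1,\dots,n\}$ let $\mathbb{A}_I$, $\mathcal{A}_I$, $\mathcal{H}_I$, $P_I$ be the algebras above in the variables with index in $I$; they equal $K$ if $I=\emptyset$. Put $I^c=[n]\setminus I$.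

\begin{theorem}\label{thm:compl}
Let $K$ and $n$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] Every unital endomorphism of $\mathbb{A}_n$ has the form $a\mapsto gag^{-1}$ with $g\in GL_K(P_n)$, and $g$ is unique up to $K^*$. Hence
\[
\operatorname{End}(\mathbb{A}_n)=\operatorname{Aut}(\mathbb{A}_n)\simeq\{g\in GL_K(P_n): g\mathbb{A}_ng^{-1}\subseteq\mathbb{A}_n\}/K^*,
\]
and $g\mathbb{A}_ng^{-1}\subseteq\mathbb{A}_n$ forces $g\mathbb{A}_ng^{-1}=\mathbb{A}_n$.
\item[(ii)] A unital endomorphism of $\mathbb{A}_n$ induces an endomorphism of $\mathcal{A}_n$, and the latter acts by $H_j\mapsto H_{\tau(j)}$, $x_j\mapsto a_jx_{\tau(j)}$, where $\tau$ is a permutation of $[n]$ and each $a_j$ is a unit of $\mathcal{H}_n$.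
\item[(iii)] There is no unital homomorphism $\mathbb{A}_p\to\mathbb{A}_n$ for $p>n$.
\item[(iv)] For $S\subsetneq[n]$ the factor algebra $\mathbb{A}_S\otimes\mathcal{A}_{S^c}$ of $\mathbb{A}_n$ has injective, non-surjective unital endomorphisms. For $\mathbb{A}_n$ itself unitality is essential: $a\mapsto x_1ay_1$ is a non-unital, injective, non-surjective endomorphism.
\end{enumerate}
\end{theorem}

The proof starts from $\mathcal{A}_n$. This algebra has few units, and that pins down the induced endomorphism up to a permutation and some integers (Section~\ref{sec:bottom}). Section~\ref{sec:one} develops the eigenvalue count and uses it to prove Theorem~\ref{thm:main} for $n=1$, where the whole strategy is visible. For general $n$ we pass from $\mathcal{A}_n$ to $\mathbb{A}_n$ through the algebras $\mathbb{A}_S\otimes\mathcal{A}_{S^c}$, enlarging $S$ by one index at a time (Sections~\ref{sec:descent} and~\ref{sec:induction}). The field $K$ of the one-variable proof is then replaced by the ring $\mathcal{A}_{S^c}$, and finite dimensionality by the dimension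 bound of Section~\ref{sec:dim}.

\medskip\noindent\emph{Conventions.} Algebras are $K$-algebras; homomorphisms are unital $K$-algebra homomorphisms unless the contrary is said; $K$ acts in the same way on both sides of a bimodule. Unadorned tensor products are over $K$, and $\mathbb{N}=\{0,1,2,\dots\}$. For subsets $X,Y$ of an algebra or module, $XY$ is the additive span of the products.

\section{The algebras $\mathbb{A}_n$ and $\mathcal{A}_n$}\label{sec:prelim}

\subsection{Matrix units}
In $\mathbb{A}_1$ evaluation on monomials gives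
\begin{equation}\label{eq:rel}
\partial=Hy,\qquad yx=1,\qquad xH=(H-1)x,\qquad Hx=x(H+1),\qquad He=e,\qquad ye=0 .
\end{equation}
By the first relation $\mathbb{A}_1$ is generated by $x,y,H^{\pm1}$. Put $E_{ij}=x^iey^j$, so that $E_{ij}(x^t)=\delta_{jt}x^i$, and $F=\bigoplus_{i,j\ge0}KE_{ij}$. Multiplying $E_{ij}$ on the left by $x$, $y$, $H^{\pm1}$ gives $E_{i+1,j}$, $E_{i-1,j}$, $(i+1)^{\pm1}E_{ij}$, and on the right gives $E_{i,j-1}$, $E_{i,j+1}$, $(j+1)^{\pm1}E_{ij}$, where a negative index means $0$. Hence $F$ is an ideal, generated by $e=E_{00}$.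

\subsection{The simple algebra $\mathcal{A}_m$}
Let $I\subseteq[n]$, and let $\kappa_j\in\mathbb{Z}$ be given for $j\in I$. An endomorphism $\rho$ of $\mathcal{A}_I$ is \emph{$\kappa$-standard} if $\rho(H_j)=H_j+\kappa_j$ and $\rho(x_j)\in\mathcal{H}_I^*x_j$ for all $j\in I$.

\begin{lemma}\label{lem:calA}
Let $m\ge0$.
\begin{enumerate}
\item[(a)] $\mathcal{A}_m$ is a domain. Its units are the elements $ax^\alpha$ with $a\in\mathcal{H}_m^*$, and $\mathcal{H}_m^*$ consists of the finite products $\lambda\prod_{i,l}(H_i+l)^{n_{il}}$ with $\lambda\in K^*$, $n_{il}\in\mathbb{Z}$.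
\item[(b)] $\mathcal{A}_m$ is simple.
\item[(c)] There is a homomorphism $\iota:A_m\to\mathcal{A}_m$ with $x_i\mapsto x_i$, $\partial_i\mapsto H_ix_i^{-1}$, and every right ideal $I$ of $\mathcal{A}_m$ is generated by $\iota(\iota^{-1}(I))$. The algebra $\mathcal{A}_m$ is right Noetherian and is a subalgebra of a division algebra.
\item[(d)] Every $\kappa$-standard endomorphism of $\mathcal{A}_m$ is an automorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product $ax^\alpha\cdot bx^\beta=a\,b(H-\alpha)x^{\alpha+\beta}$ of nonzero homogeneous elements is nonzero. Order $\mathbb{Z}^m$ lexicographically. Then the top degree of a product is the sum of the top degrees, and the same holds for bottom degrees; so $\mathcal{A}_m$ is a domain. If $uv=1$, the top degrees of $u,v$ add up to $0$ and so do the bottom degrees. Hence $u$ and $v$ are homogeneous, $u=ax^\alpha$, $v=bx^{-\alpha}$, and $a\,b(H-\alpha)=1$. The form of $\mathcal{H}_m^*$ follows from unique factorization in $K[H_1,\dots,H_m]$.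

(b) In a nonzero ideal take $a=\sum a_\alpha x^\alpha\ne0$ with the fewest homogeneous components; multiplying by a monomial, we may assume $a_0\ne0$. The element $[H_i,a]=\sum\alpha_ia_\alpha x^\alpha$ has fewer components, so it vanishes for all $i$, and $a=a_0\in\mathcal{H}_m$. Clearing denominators, we find a nonzero polynomial $f(H)$ in the ideal; take one of least degree. The polynomial $x_ifx_i^{-1}-f$ lies in the ideal and has smaller degree, so it is zero. Thus $f$ is invariant under $H_i\mapsto H_i-1$ for each $i$, which in characteristic zero means $f\in K^*$.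

(c) The Weyl algebra is presented by $[\partial_i,x_j]=\delta_{ij}$, $[x_i,x_j]=[\partial_i,\partial_j]=0$. We have $[H_ix_i^{-1},x_i]=H_i-(H_i-1)=1$, and elements with different indices commute, so $\iota$ exists. Its image contains $K[H]x^\alpha$ for $\alpha\in\mathbb{N}^m$. Let $r=\sum r_\alpha x^\alpha\in I$, let $s$ be a product of factors $H_i+l$ with $r_\alpha s\in K[H]$ for all $\alpha$, and let $s'=\prod_{r_\alpha\ne0}s(H+\alpha)$. Then $rs'=\sum r_\alpha s'(H-\alpha)x^\alpha$ has polynomial coefficients, because $s$ divides $s'(H-\alpha)$. For $\beta\in\mathbb{N}^m$ with large entries, $rs'x^\beta\in I\cap\iota(A_m)$, and $s'x^\beta$ is a unit. This proves the claim on right ideals. Since $A_m$ is Noetherian, an ascending chain of right ideals of $\mathcal{A}_m$ stabilizes. A right Noetherian domain satisfies the right Ore condition and embeds in its division ring of right fractions.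

(d) The image of $\rho$ contains all $H_j$ and $(H_j+l)^{-1}=\rho((H_j+l-\kappa_j)^{-1})$, hence $\mathcal{H}_m$. If $\rho(x_j)=b_jx_j$, it contains $x_j=b_j^{-1}\rho(x_j)$ and $x_j^{-1}=\rho(x_j^{-1})b_j$. So $\rho$ is surjective, and it is injective by (b).
\end{proof}

In $\mathbb{A}_1/F$ we have $xy=yx=1$ and $x^{-l}Hx^l=H+l$, so all $H+l$ are invertible, being conjugate to $H$. This gives a homomorphism $\mathcal{A}_1\to\mathbb{A}_1/F$, which is onto because $x,y,H^{\pm1}$ generate. It is injective by simplicity, since $1\notin F$. We identify $\mathbb{A}_1/F=\mathcal{A}_1$; the image of $y$ is $x^{-1}$. The class of an operator modulo $F$ records how it acts on high powers of $x$. We need this with coefficients in an algebra $R$; note that $\mathbb{A}_1\otimes R$ acts on $K[x]\otimes R$ by right $R$-linear maps.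

\begin{lemma}\label{lem:asymp}
Let $R$ be an algebra and let $A\in\mathbb{A}_1\otimes R$ have image $\sum_ib_ix^{\nu_i}\otimes r_i$ in $\mathcal{A}_1\otimes R$, with $b_i\in\mathcal{H}_1$, $\nu_i\in\mathbb{Z}$, $r_i\in R$. Then for all large $t$
\[
A(x^t\otimes1)=\sum_ib_i(t+\nu_i+1)\,x^{t+\nu_i}\otimes r_i .
\]
\end{lemma}

\begin{proof}
Two elements with the same image differ by an element of $F\otimes R$, which kills $x^t\otimes1$ for large $t$. So it suffices to find, for each $bx^\nu$, one lift to $\mathbb{A}_1$ that sends $x^t$ to $b(t+\nu+1)x^{t+\nu}$ for large $t$. Lift $x^\nu$ to $x^\nu$ or $y^{-\nu}$ according to the sign of $\nu$. Lift $(H+l)^{-1}$ to $y^lH^{-1}x^l$ if $l\ge0$ and to $x^{-l}H^{-1}y^{-l}$ if $l<0$; this operator multiplies $x^t$ by $(t+1+l)^{-1}$ when $t+l\ge0$. Since $b$ is a polynomial in $H$ times a product of such inverses, it has a lift that multiplies $x^t$ by $b(t+1)$ for large $t$.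
\end{proof}

\subsection{Several variables and transposition}
The natural map $\operatorname{End}_K(U)\otimes\operatorname{End}_K(V)\to\operatorname{End}_K(U\otimes V)$ is injective, so $\mathbb{A}_n=\bigotimes_i\mathbb{A}_1(i)$, where $\mathbb{A}_1(i)$ is the copy of $\mathbb{A}_1$ in the variable $x_i$. Also $\mathcal{A}_n=\bigotimes_i\mathcal{A}_1(i)$. Let $F(i)\subset\mathbb{A}_1(i)$ be the copy of $F$, with matrix units $E_{qr}(i)$, and let
\[
\mathfrak{p}_i=F(i)\otimes\bigotimes_{j\ne i}\mathbb{A}_1(j),
\]
the ideal of $\mathbb{A}_n$ generated by $e_i$. The kernel of the tensor product of the maps $\mathbb{A}_1(i)\to\mathcal{A}_1(i)$ is $\sum_i\mathfrak{p}_i$, so $\mathbb{A}_n/\sum_i\mathfrak{p}_i=\mathcal{A}_n$.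

Modules see only one side of an algebra; to pass to the other side we transpose matrices. Let $\langle x^\alpha,x^\beta\rangle=\delta_{\alpha\beta}$ on $P_n$. The operators $a$ that admit an adjoint $a^\top$ for this nondegenerate symmetric form are a subalgebra, on which $\top$ is an involutive anti-automorphism. We have $x_i^\top=y_i$, $y_i^\top=x_i$, $(H_i^{\pm1})^\top=H_i^{\pm1}$. So $\top$ preserves $\mathbb{A}_n$ and each $\mathbb{A}_1(i)$; it exchanges $E_{qr}(i)$ and $E_{rq}(i)$, and so preserves each $F(i)$ and $\mathfrak{p}_i$. For an endomorphism $\varphi$ of $\mathbb{A}_n$, the map $\varphi^\top(a)=\varphi(a^\top)^\top$ is again an endomorphism.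

\section{The induced endomorphism of $\mathcal{A}_n$}\label{sec:bottom}

All $x_j$ and $H_i+l$ are units of $\mathcal{A}_n$, and Lemma~\ref{lem:calA}(a) lists the units. This restricts homomorphisms severely. We begin with homomorphisms between Jacobian algebras of different ranks, which costs nothing and proves Theorem~\ref{thm:compl}(iii).

\begin{lemma}\label{lem:bottom}
Let $\varphi:\mathbb{A}_p\to\mathbb{A}_n$ be a homomorphism. The composite $\mathbb{A}_p\to\mathbb{A}_n\to\mathcal{A}_n$ kills $e_1,\dots,e_p$ and so induces a homomorphism $\bar\varphi:\mathcal{A}_p\to\mathcal{A}_n$. We have $\bar\varphi(x_j)=a_jx^{\alpha_j}$ with $a_j\in\mathcal{H}_n^*$, $\alpha_j\in\mathbb{Z}^n$; the elements $h_i=\bar\varphi(H_i)$ and $h_i+1$ lie in $\mathcal{H}_n^*$; and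
\begin{equation}\label{eq:shift}
h_i(H-\alpha_j)=h_i(H)-\delta_{ij}.
\end{equation}
The vectors $\alpha_1,\dots,\alpha_p$ are linearly independent, so $p\le n$.
\end{lemma}

\begin{proof}
Let $X,Y\in\mathcal{A}_n$ be the images of $x_i,y_i$. From $YX=1$ we get $(1-XY)X=0$ and $X\ne0$, so $XY=1$ in the domain $\mathcal{A}_n$. Thus $e_i$ is killed. Units go to units, which gives the form of $\bar\varphi(x_j)$. The units $h_i$ and $h_i+1$ are both homogeneous, which is possible only if $h_i$ has degree $0$. Applying $\bar\varphi$ to $x_jH_i=(H_i-\delta_{ij})x_j$ gives $a_jh_i(H-\alpha_j)x^{\alpha_j}=(h_i-\delta_{ij})a_jx^{\alpha_j}$, which is \eqref{eq:shift}. Iterating \eqref{eq:shift} forward and backward, $h_i(H-\sum_jn_j\alpha_j)=h_i-n_i$ for $n_j\in\mathbb{Z}$. So $\sum_jn_j\alpha_j=0$ implies $n_i=0$ for all $i$.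
\end{proof}

\begin{proposition}\label{prop:bottom}
Let $\varphi$ be an endomorphism of $\mathbb{A}_n$. There are a permutation $\tau$ of $[n]$, integers $\kappa_j$ and $\nu_j\ne0$, and units $a_j\in\mathcal{H}_n^*$ with
\[
\bar\varphi(H_j)=(H_{\tau(j)}+\kappa_j)/\nu_j,\qquad\bar\varphi(x_j)=a_jx_{\tau(j)}^{\nu_j}.
\]
\end{proposition}

\begin{proof}
Now $\alpha_1,\dots,\alpha_n$ is a basis of $\mathbb{Q}^n$. Let $\ell_i$ be the linear forms with rational coefficients such that $\ell_i(\alpha_j)=\delta_{ij}$. By \eqref{eq:shift} the rational function $h_i-\ell_i(H)$ is invariant under translation by every $\alpha_j$. We claim that it is constant. If it is nonzero, write it as $P/Q$ in lowest terms. Then $P(H-\alpha_j)$ is a scalar multiple of $P(H)$ with the same leading form, so $P(H-\alpha_j)=P(H)$. Hence $P(H-t\alpha_j)$, a polynomial in $t$ that takes the value $P(H)$ at all integers, does not depend on $t$. So the derivatives of $P$ in $n$ independent directions vanish and $P$ is constant. The same argument applies to $Q$.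

Thus $h_i$ is a polynomial of degree one with linear part $\ell_i$, and it is a unit of $\mathcal{H}_n$. So $h_i=\lambda_i(H_{\tau(i)}+\kappa_i)$ with $\kappa_i\in\mathbb{Z}$ and $\ell_i=\lambda_iH_{\tau(i)}$, $\lambda_i\in\mathbb{Q}^*$. Since $h_i+1=\lambda_i(H_{\tau(i)}+\kappa_i+\lambda_i^{-1})$ is a unit too, $\nu_i=\lambda_i^{-1}$ is an integer. The forms $\ell_i$ are independent, so $\tau$ is a permutation. Finally $\ell_i(\alpha_j)=\delta_{ij}$ says that the $\tau(i)$th coordinate of $\alpha_j$ is $\nu_i\delta_{ij}$, that is, $x^{\alpha_j}=x_{\tau(j)}^{\nu_j}$.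
\end{proof}

Call $\varphi$ \emph{normalized} if $\tau=\mathrm{id}$. For a permutation $\tau$, conjugation by the automorphism $x_i\mapsto x_{\tau(i)}$ of $P_n$ is an automorphism $\sigma_\tau$ of $\mathbb{A}_n$ that replaces the index $i$ by $\tau(i)$ in $x_i$, $\partial_i$, $H_i$. For every $\varphi$ the endomorphism $\sigma_\tau^{-1}\varphi$ is normalized. If $\varphi$ is normalized, so is $\varphi^\top$: transposition descends to $\mathcal{A}_n$ and fixes the $H_j$, so $\overline{\varphi^\top}(H_j)=\bar\varphi(H_j)^\top=(H_j+\kappa_j)/\nu_j$.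

\begin{example}\label{ex:psi}
No more can be learned inside $\mathcal{A}_n$. For integers $\kappa$ and $\nu\ne0$ put $h=(H+\kappa)/\nu\in\mathcal{A}_1$. Then $x^\nu hx^{-\nu}=h-1$, and $h+l=(H+\kappa+\nu l)/\nu$ is a unit for $l\in\mathbb{Z}$. So $x\mapsto x^\nu$, $H\mapsto h$ is an endomorphism of $\mathcal{A}_1$, injective by simplicity. Its image lies in degrees divisible by $\nu$, so it is not surjective for $|\nu|\ge2$. To show $\nu=1$ and $\kappa=0$ we must use the action on polynomials.
\end{example}

\section{Counting on $K[x]$ and the case $n=1$}\label{sec:one}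

\subsection{Eventual shifts}
The counting arguments are needed over $K$ now and over a division algebra later, and they are the same in both cases. Let $D$ be a division algebra and $V=\bigoplus_{t\ge0}v_tD$ a right vector space, with subspaces $V_{\le N}$ and $V_{>N}$ spanned by the indicated $v_t$. A $D$-linear map $X:V\to V$ is an \emph{eventual shift of degree $\nu\in\mathbb{Z}$} if $Xv_t\in v_{t+\nu}(D\setminus0)$ for all large $t$.

\begin{lemma}\label{lem:index}
\begin{enumerate}
\item[(a)] If $X$ is an eventual shift of degree $\nu$, then $XV_{\le N}\subseteq V_{\le N+\nu}$ and $XV_{>N}=V_{>N+\nu}$ for all large $N$. If $X$ is also injective, then $\nu\ge0$ and $\dim_D\operatorname{coker}X=\nu$.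
\item[(b)] Let $k\notin I$, $R=\mathcal{A}_I\subseteq D$, and let $A\in\mathbb{A}_1(k)\otimes R$ map to a unit $ax^\alpha$ of $\mathcal{A}_{I\cup k}$. Then $A$ acts on $K[x_k]\otimes D$, with basis $v_t=x_k^t\otimes1$, as an eventual shift of degree $\alpha_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let the shift property hold for $t>N_0$, and let $XV_{\le N_0}\subseteq V_{\le N_1}$. Both claims hold for $N\ge\max(N_0,N_1-\nu)$. If $X$ is injective, then $N+1\le N+\nu+1$, and the cokernel of $X$ is $V_{\le N+\nu}/XV_{\le N}$, of dimension $(N+\nu+1)-(N+1)$.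

(b) By Lemma~\ref{lem:calA}(a) the unit factors as $bx_k^{\alpha_k}\otimes r$ with $b\in\mathcal{H}_{\{k\}}^*$ and $r\in R^*$. Since $b(s)\ne0$ for large integers $s$, Lemma~\ref{lem:asymp} gives the claim.
\end{proof}

The next lemma is the obstruction met in the introduction. The relations of $\mathbb{A}_1$ force each positive integer to be an eigenvalue of the image of $H$ with multiplicity at least $\nu$, while the asymptotic form of that image allows multiplicity one.

\begin{lemma}\label{lem:count}
Let $X,Y,H'$ be $D$-linear maps of $V$ and $\varepsilon=1-XY$, with $YX=1$, $H'X=X(H'+1)$, $H'\varepsilon=\varepsilon$. Suppose that $X$ is an eventual shift of degree $\nu\ne0$ and that $H'v_t=v_t(t+1+\kappa)/\nu$ for all large $t$, where $\kappa\in\mathbb{Z}$. Then $\nu=1$ and $\dim_D\varepsilon V=1$.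
\end{lemma}

\begin{proof}
The map $X$ is injective, so $\nu\ge1$ and $\operatorname{coker}X$ has dimension $\nu$. Since $XY$ is an idempotent and $Y$ is onto, $V=\varepsilon V\oplus XYV=\varepsilon V\oplus XV$, and $\dim_D\varepsilon V=\nu$. For $v\in\varepsilon V$ and $q\ge1$ we have $H'X^{q-1}v=X^{q-1}(H'+q-1)v=qX^{q-1}v$. So $\dim_D\ker(H'-q)\ge\nu$ for every $q\ge1$.

The map $H'$ is an eventual shift of degree $0$, so for large $N$ it preserves $V_{\le N}$ and $V_{>N}$, and $\ker(H'-q)$ is the sum of its intersections with these subspaces. On $V_{>N}$ the map $H'$ is diagonal with distinct rational eigenvalues, so the second intersection has dimension at most one. Integers are central in $D$, so the spaces $\ker(H'-q)\cap V_{\le N}$, $q\in\mathbb{Z}$, are independent $D$-subspaces of a finite-dimensional space, and almost all of them vanish. For such $q\ge1$ we get $\nu\le1$.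
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main} for $n=1$}\label{sub:n1}
Let $\varphi$ be an endomorphism of $\mathbb{A}_1$, $V=K[x]$, $X=\varphi(x)$, $Y=\varphi(y)$, $H'=\varphi(H)$, $\varepsilon=\varphi(e)$.

\emph{The quotient $\mathbb{A}_1/F$.} By Lemma~\ref{lem:bottom}, $\varphi(F)\subseteq F$. By Proposition~\ref{prop:bottom}, $X$ and $H'$ map to $ax^\nu$ and $(H+\kappa)/\nu$ in $\mathcal{A}_1$. Lemmas~\ref{lem:index}(b) and~\ref{lem:asymp} and the relations \eqref{eq:rel} give the hypotheses of Lemma~\ref{lem:count} with $D=K$. So $\nu=1$, $\varepsilon V=Kz$ with $z\ne0$, and $\bar\varphi$ is an automorphism by Lemma~\ref{lem:calA}(d). It remains to show that $\varphi$ maps $F$ bijectively onto $F$.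

\emph{The image of $F$ generates $V$.} Let $Q=V/\varphi(F)V$, a module over $\mathbb{A}_1$ via $\varphi$, and let $Q_t$ be the image of $V_{\le t}$. On $Q$ the idempotent $\varepsilon$ acts as $0$, so $XY=1$ and $Y$ is injective. The image of $Y$ in $\mathcal{A}_1$ is $(ax)^{-1}$, so $Y$ is an eventual shift of degree $-1$, and there is $N$ with $YV_{\le t}\subseteq V_{\le t-1}$ for $t>N$. Thus $Y^{t-N}$ embeds $Q_t$ in $Q_N$, and $\dim Q\le N+1$. Taking traces in $[\varphi(\partial),\varphi(x)]=1$ gives $\dim Q=0$.

\emph{The map $\varphi$ is a conjugation.} Since $\varphi(E_{ij})V=X^i\varepsilon Y^jV\subseteq KX^iz$, the vectors $X^iz$ span $V$. They are nonzero and $H'X^iz=(i+1)X^iz$, so they form a basis. Let $g\in GL_K(V)$ send $x^i$ to $X^iz$. Then $Xg=gx$, $H'g=gH$, and $Yg=gy$ because $YX=1$ and $Yz=\varphi(ye)z=0$. So $\varphi(a)=gag^{-1}$, and $\varphi$ is injective.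

\emph{The map $\varphi$ sends $F$ onto $F$.} As a matrix, $\varphi(E_{ij})=gE_{ij}g^{-1}=c_ir_j$, where $c_i\ne0$ is the $i$th column of $g$ and $r_j$ the $j$th row of $g^{-1}$. It lies in $F$, so the rows $r_j$ are finite. The products $c_ir_j$ span $F$ as soon as the $c_i$ span all finite columns and the $r_j$ span all finite rows. The first holds because $g$ is onto. For the second, apply the equality $Q=0$ to $\varphi^\top$: the operator $\varphi^\top(E_{ji})=r_j^\top c_i^\top$ has image in $Kr_j^\top$, so $\varphi^\top(F)V=V$ says that the $r_j^\top$ span $V$. This completes the proof for $n=1$.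

\begin{example}\label{ex:rows}
The last step is not formal: $gFg^{-1}\subseteq F$ does not imply equality. The operator $1-y$ is invertible on $K[x]$, with inverse $g=\sum_{k\ge0}y^k$. Then $gF=F$ and $gFg^{-1}=F(1-y)$ is spanned by the $E_{ij}-E_{i,j+1}$, all of whose row sums vanish, so $E_{00}\notin gFg^{-1}$. This $g$ does not normalize $\mathbb{A}_1$. From $yH-Hy=y$ we get $gHg^{-1}=H+y+y^2+\cdots$, whereas the matrix of an element of $\mathbb{A}_1$ has finitely many nonzero diagonals, as the generators do.
\end{example}

For general $n$ the same four steps are carried out for each algebra $\mathbb{A}_S\otimes R$, $R=\mathcal{A}_{S^c}$, acting on $P_S\otimes R$. The trace argument is lost: a finitely generated right $R$-module can carry a commuting action of a Weyl algebra, as $R$ itself does. What survives is a bound on the number of variables that can act.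

\section{A dimension bound for bimodules}\label{sec:dim}

\begin{lemma}\label{lem:dim}
Let $R=\mathcal{A}_m$ with $m\ge0$, let $C=K[c_1,\dots,c_p]$ be a polynomial algebra, and let $Z$ be a $C$--$R$-bimodule that is finitely generated as a right $R$-module. If no nonzero element of $C$ annihilates $Z$, then $p\le m$.
\end{lemma}

For $m=0$ this says that an operator on a finite-dimensional space satisfies a polynomial. The bound is attained by $Z=R$, $C=K[x_1,\dots,x_m]$, and finite generation is needed, as $Z=C\otimes R$ shows. In the proof we adjoin generic eigenvalues $t_1,\dots,t_p$ for $c_1,\dots,c_p$. Imposing $c_i=t_i$ lowers a suitable dimension by one each time, and the dimension is at most $m$ to begin with.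

The dimension is the Krull dimension of Rentschler--Gabriel, of which we need finite values only. For a module $M$, $\operatorname{Kdim}M\le-1$ means $M=0$, and for $d\ge0$, $\operatorname{Kdim}M\le d$ means that every descending chain $M_0\supseteq M_1\supseteq\cdots$ of submodules has $\operatorname{Kdim}M_i/M_{i+1}\le d-1$ for all but finitely many $i$. Three facts follow by induction on $d$.
\begin{enumerate}
\item[(K0)] $\operatorname{Kdim}M\le d$ implies $\operatorname{Kdim}M\le d+1$.
\item[(K1)] For $M'\subseteq M$, $\operatorname{Kdim}M\le d$ if and only if $\operatorname{Kdim}M'\le d$ and $\operatorname{Kdim}M/M'\le d$. (The factor $M_i/M_{i+1}$ is an extension of $(M_i+M')/(M_{i+1}+M')$ by $(M_i\cap M')/(M_{i+1}\cap M')$.) So if $\operatorname{Kdim}B_B\le d$ for a ring $B$, then $\operatorname{Kdim}M\le d$ for every finitely generated right $B$-module $M$.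
\item[(K2)] Let $\Phi$ map the submodules of $M$ to submodules of a module over a possibly different ring, preserving strict inclusions. If $M''\subseteq M'\subseteq M$ and $\operatorname{Kdim}\Phi(M')/\Phi(M'')\le d$, then $\operatorname{Kdim}M'/M''\le d$. (Apply $\Phi$ to a chain between $M'$ and $M''$.)
\end{enumerate}

We also recall the dimension theory of the Weyl algebra $A=A_m(L)$ over a field $L$ of characteristic zero. Let $A^{(i)}$ be the span of the $x^\alpha\partial^\beta$ with $|\alpha|+|\beta|\le i$ (the Bernstein filtration). If $M\ne0$ is a right $A$-module generated by a finite-dimensional subspace $M^{(0)}$, then $\dim_LM^{(0)}A^{(i)}$ agrees for large $i$ with a polynomial with leading term $\mu\,i^d/d!$. The degree $d=d(M)$ and the multiplicity $\mu=\mu(M)$, a positive integer, do not depend on $M^{(0)}$. One has $d(A)=2m$ and $d(M)\ge m$ (Bernstein's inequality). In an exact sequence $0\to M'\to M\to M''\to0$ of nonzero modules, $d(M)=\max(d(M'),d(M''))$, and the multiplicities of those among $M',M''$ that have $d$ equal to $d(M)$ add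 up to $\mu(M)$.

\begin{proof}[Proof of Lemma~\ref{lem:dim}]
Let $L=K(t_1,\dots,t_p)$, $R'=R\otimes L$, which is the algebra $\mathcal{A}_m$ over $L$, and $Z'=Z\otimes L$, a finitely generated right $R'$-module.

\emph{Upper bound: $\operatorname{Kdim}Z'\le m$.} We first show $\operatorname{Kdim}M\le d(M)-m$ for finitely generated $A_m(L)$-modules $M\ne0$, by induction on $d(M)$. In a descending chain in $M$ at most $\mu(M)$ factors have $d=d(M)$; every other factor is zero or has smaller $d$. If $d(M)=m$, Bernstein's inequality makes these other factors zero, so $\operatorname{Kdim}M\le0$. If $d(M)>m$, they have $\operatorname{Kdim}\le d(M)-1-m$ by induction and (K0). In particular $\operatorname{Kdim}A_m(L)\le m$. By Lemma~\ref{lem:calA}(c) over $L$, the map $I\mapsto\iota^{-1}(I)$ on right ideals of $R'$ preserves strict inclusions. So $\operatorname{Kdim}R'\le m$ by (K2) and (K1), and $\operatorname{Kdim}Z'\le m$ by (K1).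

\emph{Lower bound.} The maps $\theta_i=c_i\otimes1-1\otimes t_i$ are commuting $R'$-endomorphisms of $Z'$. Put $Z_i'=Z'/(\theta_1Z'+\dots+\theta_iZ')$, so that $Z'_0=Z'$ and $Z_{i+1}'=Z_i'/\theta_{i+1}Z_i'$. View $L$ as an algebra over $C_i=K[c_1,\dots,c_i]$ through $c_j\mapsto t_j$, and let $k_i=K(t_1,\dots,t_i)$. Then
\[
Z_i'=Z\otimes_{C_i}L=Z_i\otimes_{k_i}L,\qquad Z_i=Z\otimes_{C_i}k_i .
\]
On $Z_i[t_{i+1},\dots,t_p]$ the map $c_{i+1}-t_{i+1}$ is injective, as one sees from the top coefficient in $t_{i+1}$. It is linear over $k_i[t_{i+1},\dots,t_p]$, whose field of fractions is $L$, and localization is exact. So $\theta_{i+1}$ is injective on $Z_i'$, and all factors of the chain $Z_i'\supseteq\theta_{i+1}Z_i'\supseteq\theta_{i+1}^2Z_i'\supseteq\cdots$ are isomorphic to $Z_{i+1}'$. Hence $\operatorname{Kdim}Z_i'\le d$ with $d\ge0$ implies $\operatorname{Kdim}Z_{i+1}'\le d-1$. If $p>m$, then $Z_{m+1}'=0$, and its quotient $Z_p'=Z\otimes_C\operatorname{Frac}C$ is zero. Then each of finitely many right $R$-generators of $Z$ is killed by a nonzero element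 of $C$, and the product of these elements kills $Z$, contrary to the hypothesis.
\end{proof}

\section{The intermediate factor algebras}\label{sec:descent}

\subsection{Notation}
For $S\subseteq[n]$ put $e_S=\prod_{i\in S}e_i$ and $F_S=\bigotimes_{i\in S}F(i)=\bigoplus KE_{\alpha\beta}$, where $\alpha,\beta\in\mathbb{N}^S$ and the $E_{\alpha\beta}$ are the matrix units for the monomial basis of $P_S$, with $E_{00}=e_S$. Put
\[
R_S=\mathcal{A}_{S^c},\qquad\mathbf{A}_S=\mathbb{A}_S\otimes R_S,\qquad\mathbf{F}_S=F_S\otimes R_S,\qquad W_S=P_S\otimes R_S .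
\]
Then $\mathbf{A}_S=\mathbb{A}_n/\sum_{i\notin S}\mathfrak{p}_i$, with $\mathbf{A}_\emptyset=\mathcal{A}_n$ and $\mathbf{A}_{[n]}=\mathbb{A}_n$. For $i\in S$ the image $\mathfrak{p}_i^S$ of $\mathfrak{p}_i$ is $F(i)$ tensored with the other factors, so $\mathbf{A}_S/\mathfrak{p}_i^S=\mathbf{A}_{S\setminus i}$. For $J\subseteq S$,
\begin{equation}\label{eq:cap}
\bigcap_{i\in J}\mathfrak{p}_i^S=F_J\otimes\mathbb{A}_{S\setminus J}\otimes R_S,\qquad\text{in particular}\qquad\bigcap_{i\in S}\mathfrak{p}_i^S=\mathbf{F}_S .
\end{equation}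
Indeed, extend a basis of each $F(i)$ to a basis of $\mathbb{A}_1(i)$; then $\mathfrak{p}_i^S$ is spanned by the basis tensors whose $i$th factor lies in $F(i)$.

The space $W_S=\bigoplus_\alpha x^\alpha R_S$ is an $\mathbf{A}_S$--$R_S$-bimodule, free on the right. It plays the role of $K[x]$, and $\mathbf{F}_S$ that of $F$: the ideal $\mathbf{F}_S$ acts on $W_S$ as the finite matrices over $R_S$, hence faithfully. Put $W_{\le t}=\bigoplus_{|\alpha|\le t}x^\alpha R_S$. For $f\in\mathbf{F}_S$ we have $fW_S\subseteq W_{\le N}$ for some $N$, so $fW_S$ is a finitely generated right $R_S$-module, $R_S$ being right Noetherian. Transposition descends to $\mathbf{A}_S$ and preserves $F_S$ and $\mathbf{F}_S$.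

\subsection{A normalized endomorphism descends to every $\mathbf{A}_S$}

\begin{proposition}\label{prop:descent}
Let $\varphi$ be a normalized endomorphism of $\mathbb{A}_n$ and $S\subseteq[n]$. The composite $\mathbb{A}_n\xrightarrow{\varphi}\mathbb{A}_n\to\mathbf{A}_S$ kills $\mathfrak{p}_j$ for all $j\notin S$, and so induces an endomorphism $\varphi_S$ of $\mathbf{A}_S$. For $i\in S$ we have $\varphi_S(\mathfrak{p}_i^S)\subseteq\mathfrak{p}_i^S$, and $\varphi_S$ induces $\varphi_{S\setminus i}$ on the quotient.
\end{proposition}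

\begin{proof}
The last sentence is the first claim for $S\setminus i$. We prove the first claim by induction on $s=|S|$; the case $S=\emptyset$ is Lemma~\ref{lem:bottom}, and $\varphi_\emptyset=\bar\varphi$. Let $s\ge1$, $j\notin S$, $R=R_S$, and let $X,Y$ and $e'=1-XY$ be the images in $\mathbf{A}_S$ of $x_j,y_j,e_j$ under the composite. By induction $e'$ vanishes in $\mathbf{A}_{S\setminus i}$ for all $i\in S$, so $e'\in\mathbf{F}_S$ by \eqref{eq:cap}. It suffices to show $e'W_S=0$.

\emph{Case $S=\{k\}$.} Let $D\supseteq R$ be a division algebra. The image of $X\in\mathbb{A}_1(k)\otimes R$ in $\mathcal{A}_n$ is $a_jx_j^{\nu_j}$, of degree $0$ in $x_k$ because $\varphi$ is normalized and $j\ne k$. By Lemma~\ref{lem:index}, $X$ acts on $K[x_k]\otimes D$ as an eventual shift of degree $0$, injective since $YX=1$, hence bijective. So $XY=1$ on $K[x_k]\otimes D\supseteq W_S$.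

\emph{Case $s\ge2$.} The finitely generated right $R$-module $Z=e'W_S$ is Noetherian. The algebra $\mathbb{A}_{[n]\setminus j}$ commutes with $e_j$, so it acts on $Z$ through the composite, by right $R$-linear maps. For $i\ne j$ the submodules $E_{qq}(i)Z$, $q\ge0$, form a direct sum and are isomorphic to one another via the $E_{qr}(i)$. In a Noetherian module they must vanish, so $e_iZ=0$, and $Z$ is an $\mathcal{A}_{[n]\setminus j}$--$R$-bimodule. If $Z\ne0$, its annihilator in the simple algebra $\mathcal{A}_{[n]\setminus j}$ is zero, and Lemma~\ref{lem:dim} for $C=K[x_i:i\ne j]$ gives $n-1\le n-s$, which is false.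
\end{proof}

For $s=1$ the inequality $n-1\le n-s$ holds, so a separate argument is needed. That is where normalization enters: if $\varphi$ exchanges $x_1$ and $x_2$, then $\varphi(e_2)=e_1\ne0$ in $\mathbf{A}_{\{1\}}$. Since the quotient map $\mathbb{A}_n\to\mathbf{A}_S$ commutes with transposition,
\begin{equation}\label{eq:top}
(\varphi^\top)_S(b)=\varphi_S(b^\top)^\top\qquad(b\in\mathbf{A}_S).
\end{equation}

\begin{proposition}\label{prop:nu}
If $\varphi$ is normalized, then $\nu_k=1$ for all $k$. Thus $\varphi_\emptyset$ is a $\kappa$-standard automorphism of $\mathcal{A}_n$, where $\kappa_1,\dots,\kappa_n$ are the integers of Proposition~\ref{prop:bottom}.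
\end{proposition}

\begin{proof}
Let $S=\{k\}$, let $D\supseteq R_S$ be a division algebra, and let $X,Y,H'$ be the images of $x_k,y_k,H_k$ under $\varphi_S$, acting on $K[x_k]\otimes D$. They satisfy the relations in Lemma~\ref{lem:count} by \eqref{eq:rel}. The images of $X$ and $H'$ in $\mathcal{A}_n$ are $a_kx_k^{\nu_k}$ and $(H_k+\kappa_k)/\nu_k$, so Lemmas~\ref{lem:index}(b) and~\ref{lem:asymp} give the remaining hypotheses, and $\nu_k=1$. Now apply Lemma~\ref{lem:calA}(d).
\end{proof}

\section{Induction on $S$}\label{sec:induction}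

\begin{proposition}\label{prop:ind}
Let $\varphi$ be normalized, $S\subseteq[n]$, $R=R_S$, $W=W_S$.
\begin{enumerate}
\item[(a)] $\varphi_S$ is an automorphism of $\mathbf{A}_S$.
\item[(b)] $\varphi_S(F_S)W=W$.
\item[(c)] $Z_S=\varphi_S(e_S)W$ is a free right $R$-module on one generator $z$, and $\varphi_S(r)z=z\rho_S(r)$ for $r\in R$, where $\rho_S$ is a $\kappa$-standard automorphism of $R$.
\end{enumerate}
\end{proposition}

Parts (b) and (c) generalize the statements $Q=0$ and $\dim\varepsilon V=1$ of Section~\ref{sub:n1}. In (c), $Z_S$ is stable under $\varphi_S(R)$ because $R$ commutes with $e_S$, so it is an $R$--$R$-bimodule. The left action is part of the statement because it is needed both to prove (a) and to pass to the next $S$.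

We argue by induction on $|S|$, for all normalized $\varphi$ at once. For $S=\emptyset$ we have $F_\emptyset=K$, $e_\emptyset=1$, $Z_\emptyset=W=\mathcal{A}_n$; take $z=1$, $\rho_\emptyset=\varphi_\emptyset$ and use Proposition~\ref{prop:nu}. Let $S\ne\emptyset$ and assume the proposition for proper subsets. Write $\varphi$, $\mathbf{A}$, $\mathbf{F}$, $Z$ for $\varphi_S$, $\mathbf{A}_S$, $\mathbf{F}_S$, $Z_S$, and put $\varepsilon=\varphi(e_S)$, $m=|S^c|$. By \eqref{eq:cap} and Proposition~\ref{prop:descent}, $\varphi(\mathbf{F})\subseteq\mathbf{F}$.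

\subsection{The quotient $\mathbf{A}/\mathbf{F}$}\label{sub:quot}
We show that $\varphi$ induces an automorphism $\hat\varphi$ of $\mathbf{A}/\mathbf{F}$. If $\varphi(a)\in\mathbf{F}$, then $a\in\mathfrak{p}_i^S$ for all $i\in S$ because each $\varphi_{S\setminus i}$ is injective; so $a\in\mathbf{F}$, and $\hat\varphi$ is injective.

For surjectivity we approximate modulo one ideal $\mathfrak{p}_j^S$ after another. Number the elements of $S$ as $1,\dots,s$, and let $I_0=\mathbf{A}$, $I_j=\mathfrak{p}_1^S\cap\dots\cap\mathfrak{p}_j^S$. It suffices to show $I_{j-1}\subseteq\varphi(\mathbf{A})+I_j$ for $1\le j\le s$, since $I_s=\mathbf{F}$. By \eqref{eq:cap} the image of $I_{j-1}$ in $\mathbf{A}_{S\setminus j}$ is $\bar I=\bigcap_{i<j}\mathfrak{p}_i^{S\setminus j}$. For $i<j$ the map $\varphi_{S\setminus j}$ induces the injective map $\varphi_{S\setminus\{i,j\}}$ modulo $\mathfrak{p}_i^{S\setminus j}$, so this ideal equals its own preimage. Hence $\bar I$ equals its own preimage under the bijection $\varphi_{S\setminus j}$, and $\varphi_{S\setminus j}(\bar I)=\bar I$.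 So for $a\in I_{j-1}$ there is $a'\in I_{j-1}$ with $\varphi(a')-a\in\mathfrak{p}_j^S$. As $\varphi(a')\in I_{j-1}$, we get $\varphi(a')-a\in I_j$.

\subsection{The image of $F_S$ generates $W$}\label{sub:b}
Since $\mathbf{F}=F_SR$, we have $\varphi(F_S)W=\varphi(\mathbf{F})W$, which is stable under $\varphi(\mathbf{A})$ and under right multiplication by $R$. Let $Q=W/\varphi(\mathbf{F})W$, a module over $\mathbf{A}/\mathbf{F}$ via $\varphi$. For $n=1$ we used that $\varphi(y)$ lowers degrees. Now the shape of $\varphi(y_j)$ is known only in $\mathcal{A}_n$, which is too little to control degrees on $W$. But $\hat\varphi$ is bijective, so we may change the action by $\hat\varphi^{-1}$: for $a\in\mathbf{A}$ choose $b\in\mathbf{A}$ with $\varphi(b)=a+f_a$, $f_a\in\mathbf{F}$, and put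
\[
a*[w]=[\varphi(b)w]=[(a+f_a)w].
\]
The element $b$ is unique modulo $\mathbf{F}$, so this is a well-defined unital action of $\mathbf{A}/\mathbf{F}$ on $Q$ by right $R$-linear maps. In it each $a$ acts through its standard action on $W$, corrected by a finite matrix.

Suppose $Q\ne0$. The algebra $\mathbf{A}/\mathbf{F}$ need not be simple, so we cut $Q$ down to a module over a simple algebra. Choose $T\subseteq S$ maximal with $M=e_T*Q\ne0$; the empty set qualifies, and $T\ne S$ because $e_S\in\mathbf{F}$. The algebra $\mathbb{A}_{S\setminus T}\otimes R$ commutes with $e_T$, so it preserves $M$, and $e_i*M=e_{T\cup i}*Q=0$ for $i\in S\setminus T$. Thus $M$ is an $\mathcal{A}_{T^c}$--$R$-bimodule, where $p=|T^c|>m$, and $y_i$ acts on $M$ as $x_i^{-1}$ for $i\in S\setminus T$.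

The module $M$ need not be finitely generated over $R$, so we look for a finitely generated piece that is stable under $p$ commuting variables. Let $G=\{y_j:j\in S\setminus T\}\cup\{x_l:l\in S^c\}$; these elements do not raise degrees on $W$, and in $\mathcal{A}_{T^c}$ they generate a polynomial algebra $C$ in $p$ variables. Fix $f_g$ for $g\in G$ and $N$ with $f_gW\subseteq W_{\le N}$ for all $g\in G$. Then
\[
(g+f_g)W_{\le t}\subseteq W_{\le t}\quad(t\ge N),\qquad(y_j+f_{y_j})W_{\le t}\subseteq W_{\le t-1}\quad(t>N).
\]
Let $Q_t$ be the image of $W_{\le t}$ in $Q$ and $M_t=e_T*Q_t$. Since $G$ commutes with $e_T$, we get $g*M_t\subseteq M_t$ for $t\ge N$ and $y_j*M_t\subseteq M_{t-1}$ for $t>N$. So $M_N$ is a $C$--$R$-bimodule, finitely generated over $R$, and $M=\bigcup_tM_t$. Since $p>m$, Lemma~\ref{lem:dim} gives $0\ne c\in C$ with $c*M_N=0$. Fix $i\in S\setminus T$. For $w\in M_t$, $t\ge N$, we have $y_i^{t-N}*w\in M_N$, so $y_i^{t-N}*(c*w)=c*(y_i^{t-N}*w)=0$, and $c*w=0$. Thus $c*M=0$, and simplicity of $\mathcal{A}_{T^c}$ forces $M=0$, a contradiction.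 Hence $Q=0$, which is (b).

\subsection{The decomposition $W\simeq P_S\otimes Z$}\label{sub:dec}
Let $\mathbf{A}=\mathbb{A}_S\otimes R$ act on $W$ via $\varphi$, and on $P_S\otimes Z$ through the standard action of $\mathbb{A}_S$ on $P_S$ and the action of $R$ on $Z$ via $\varphi$. We claim that
\begin{equation}\label{eq:dec}
P_S\otimes Z\to W,\qquad v\otimes\zeta\mapsto\varphi(v)\zeta,
\end{equation}
is an isomorphism of $\mathbf{A}$--$R$-bimodules; here $v\in P_S$ is read as a multiplication operator in $\mathbb{A}_S$. It is onto by (b), because $\varphi(E_{\alpha\beta})w=\varphi(x^\alpha)\varphi(E_{0\beta})w$ and $\varphi(E_{0\beta})w\in\varepsilon W$. It is injective: from $E_{0\beta}x^\alpha e_S=\delta_{\alpha\beta}e_S$ we get $\varphi(E_{0\beta})\sum_\alpha\varphi(x^\alpha)\zeta_\alpha=\zeta_\beta$. It is $\mathbb{A}_S$-linear because $ave_S=(a\cdot v)e_S$ for $a\in\mathbb{A}_S$: both sides send $1$ to $a\cdot v$ and kill the other monomials. It is linear for both actions of $R$ because $R$ commutes with $\mathbb{A}_S$ and $\mathbf{A}$ acts on $W$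 by right $R$-linear maps.

\subsection{The bimodule $Z$ is free of rank one}\label{sub:c}
Fix $k\in S$, and let $T=S\setminus k$, $\eta=\varphi(e_T)$, $B=\eta W$. We describe $B$ in two ways. By \eqref{eq:dec} it is $K[x_k]\otimes Z$. By (c) for $T$ it looks like $K[x_k]\otimes R$ in high degrees. Comparing the eigenspaces of $\varphi(H_k)$ for a large eigenvalue identifies $Z$ with $R$.

\emph{First description.} Under \eqref{eq:dec}, $B$ corresponds to $e_TP_S\otimes Z=K[x_k]\otimes Z$. Hence
\begin{equation}\label{eq:Bq}
B=\bigoplus_{q\ge1}B_q,\qquad B_q=\ker(\varphi(H_k)-q)|_B=\varphi(x_k)^{q-1}Z\simeq Z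
\end{equation}
as $R$--$R$-bimodules.

\emph{Matrices.} Let $\mathbf{A}'=\mathbb{A}_1(k)\otimes R$, $\mathbf{F}'=F(k)\otimes R$, $U=K[x_k]\otimes R$. Then $\mathbf{A}=\mathbb{A}_T\otimes\mathbf{A}'$, $W=P_T\otimes U$, and $\mathbf{A}'/\mathbf{F}'=R_T$. Elements of $F_T\otimes\mathbf{A}'$ are finite matrices over $\mathbf{A}'$ indexed by $\mathbb{N}^T$, acting on columns over $U$. By Proposition~\ref{prop:descent} and \eqref{eq:cap}, $\eta\in F_T\otimes\mathbf{A}'$, so $\eta\in M_\Lambda(\mathbf{A}')$ for a finite set $\Lambda\subseteq\mathbb{N}^T$, and $B=\eta U^\Lambda$. (If $T=\emptyset$, then $\eta=1$ and $|\Lambda|=1$.) For $a\in\mathbf{A}'$ the element $\varphi(a)$ commutes with $\eta$, so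
\[
\psi(a):=\varphi(a)\eta=\eta\,(\varphi(a)\eta)\,\eta\in\eta(F_T\otimes\mathbf{A}')\eta\subseteq M_\Lambda(\mathbf{A}'),
\]
and $\psi(a)$ acts on $B$ as $\varphi(a)$ does. A bar denotes reduction of entries modulo $\mathbf{F}'$. Then $\bar\eta=\varphi_T(e_T)$, $Z_T=\bar\eta R_T^\Lambda$, and $\overline{\psi(a)}=\varphi_T(\bar a)\bar\eta$.

\emph{Data from $T$.} Let $u\in R_T^\Lambda$ be the generator of $Z_T$ given by (c) for $T$. The right linear map $R_T^\Lambda\to Z_T=uR_T$, $v\mapsto\bar\eta v$, has the form $v\mapsto u(wv)$ for a row $w$ over $R_T$, so $\bar\eta=uw$. From $u(wu)=\bar\eta u=u$ we get $wu=1$, and so $w\bar\eta=w$. Moreover $\varphi_T(\bar a)\bar\eta v=\varphi_T(\bar a)u(wv)=u\rho_T(\bar a)wv$. Thus $\overline{\psi(a)}=u\rho_T(\bar a)w$, and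
\[
\overline{\psi(a)}\,u=u\rho_T(\bar a),\qquad w\,\overline{\psi(a)}=\rho_T(\bar a)w .
\]

\emph{Lifts.} Lift $u,w$ to a column $\tilde u$ and a row $\tilde w$ over $\mathbf{A}'$; after multiplying by $\eta$ we have $\eta\tilde u=\tilde u$ and $\tilde w\eta=\tilde w$. For $a$ among $H_k$, $H_j$, $x_j$ ($j\in S^c$) fix a lift $\tilde\rho(a)\in\mathbf{A}'$ of $\rho_T(\bar a)$, with $\tilde\rho(H_i)=H_i+\kappa_i$. Then
\begin{equation}\label{eq:lifts}
\tilde w\tilde u=1+f,\quad\tilde u\tilde w=\eta+f',\quad\psi(a)\tilde u=\tilde u\tilde\rho(a)+f_a,\quad\tilde w\psi(a)=\tilde\rho(a)\tilde w+f_a',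
\end{equation}
where all error terms have entries in $\mathbf{F}'$. Write $\rho_T(x_j)=\beta_jb_jx_j$ with $\beta_j\in\mathcal{H}_{\{k\}}^*$ and $b_j\in\mathcal{H}_{S^c}^*$, using Lemma~\ref{lem:calA}(a). Let $N$ be any integer so large that all entries of the finitely many error terms lie in $\sum_{s,t\le N}E_{st}(k)R$, and that for $t>N$ we have $\beta_j(t+1)\ne0$ and $\tilde\rho(x_j)(x_k^t\otimes1)=x_k^t\otimes\beta_j(t+1)b_jx_j$ (Lemma~\ref{lem:asymp}). Let $\pi=x_k^{N+1}y_k^{N+1}$, the projection of $K[x_k]$ onto the span of the $x_k^t$ with $t>N$. It commutes with $H_k$, satisfies $1-\pi\in F(k)$, and annihilates every error term on both sides.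

\emph{Second description.} Put $\Pi=\tilde u\pi\tilde w\in M_\Lambda(\mathbf{A}')$. Then $\Pi^2=\tilde u\pi(1+f)\pi\tilde w=\Pi$ and $\eta\Pi=\Pi=\Pi\eta$, so $B=B'\oplus B''$ with $B'=(\eta-\Pi)W$ and $B''=\Pi W$. Since $\eta-\Pi=\tilde u(1-\pi)\tilde w-f'$ has entries in $\mathbf{F}'$, it lies in $\mathbf{F}$, and $B'$ is a finitely generated right $R$-module. We have $B''\subseteq\tilde u\pi U$, and $\Pi\tilde u\pi=\tilde u\pi(1+f)\pi=\tilde u\pi$ gives the reverse inclusion. The map $\tilde u$ is injective on $\pi U$, since $\tilde w\tilde u\pi=\pi$. Therefore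
\[
B''=\bigoplus_{t>N}z_tR,\qquad z_t=\tilde u(x_k^t\otimes1),
\]
and each summand is free on $z_t$. By \eqref{eq:lifts}, both $\psi(H_k)\Pi$ and $\Pi\psi(H_k)$ equal $\tilde u(H_k+\kappa_k)\pi\tilde w$, so $\varphi(H_k)$ preserves $B'$ and $B''$. For $t>N$ the terms $f_a$ kill $x_k^t\otimes1$, and $\tilde u$ is right $R$-linear, so \eqref{eq:lifts} gives, for $j\in S^c$,
\begin{equation}\label{eq:zt}
\varphi(H_k)z_t=(t+1+\kappa_k)z_t,\quad\varphi(H_j)z_t=z_t(H_j+\kappa_j),\quad\varphi(x_j)z_t=z_t\,\beta_j(t+1)b_jx_j .
\end{equation}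

\emph{Comparison.} The operator $\varphi(H_k)$ is diagonalizable on $B$ by \eqref{eq:Bq} and preserves $B'$ and $B''$, so
\begin{equation}\label{eq:split}
B_q=(B'\cap B_q)\oplus(B''\cap B_q),\qquad B'=\bigoplus_{q\ge1}(B'\cap B_q).
\end{equation}
By \eqref{eq:zt}, $B''\cap B_q=z_tR$ with $t=q-1-\kappa_k$ if $t>N$, and $B''\cap B_q=0$ otherwise. As $B'$ is finitely generated and the $B'\cap B_q$ are right submodules, $B'\cap B_q=0$ for large $q$. For such $q$, and $t=q-1-\kappa_k>N$, we obtain $Z\simeq B_q=z_tR$ as bimodules. The rule $\varphi(r)z_t=z_t\rho_S(r)$ defines a homomorphism $\rho_S:R\to R$, which is $\kappa$-standard by \eqref{eq:zt} and is an automorphism by Lemma~\ref{lem:calA}(d). This proves (c).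

\subsection{The ideal $\mathbf{F}$}\label{sub:a}
By Section~\ref{sub:quot} it suffices for (a) to show that $\varphi$ maps $\mathbf{F}$ bijectively onto $\mathbf{F}$. The corner $\varepsilon\mathbf{F}\varepsilon$ is controlled by (c), and the rest of $\mathbf{F}$ is moved into this corner by (b), applied on both sides.

\emph{The corner: $\varepsilon\mathbf{F}\varepsilon\subseteq\varphi(R)\varepsilon$.} An element $g\in\varepsilon\mathbf{F}\varepsilon$ restricts to a right $R$-endomorphism of $Z=zR$, and $gz=z\rho_S(r)=\varphi(r)z$ for some $r\in R$ since $\rho_S$ is onto. So $g-\varphi(r)\varepsilon\in\mathbf{F}$ kills $Z=\varepsilon W$. It is unchanged by right multiplication by $\varepsilon$, so it kills $W$ and is zero.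

\emph{Both sides: $\varphi(F_S)\mathbf{F}=\mathbf{F}=\mathbf{F}\varphi(F_S)$.} As a left $\mathbf{A}$-module $\mathbf{F}=\bigoplus_\beta\mathbf{F}E_{\beta\beta}$, and $x^\alpha r\mapsto E_{\alpha\beta}r$ is an isomorphism $W\to\mathbf{F}E_{\beta\beta}$. So the first equality is (b). The endomorphism $\varphi^\top$ is normalized, and Sections~\ref{sub:quot} and~\ref{sub:b} use only (a) for proper subsets of $S$; so (b) holds for $\varphi^\top$ and $S$, and $(\varphi^\top)_S(F_S)\mathbf{F}=\mathbf{F}$. By \eqref{eq:top}, $(\varphi^\top)_S(F_S)=\varphi(F_S)^\top$. Transposing gives the second equality.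

\emph{Surjectivity.} We have $\mathbf{F}=\varphi(F_S)\mathbf{F}\varphi(F_S)$, and for $f\in\mathbf{F}$
\[
\varphi(E_{\alpha\beta})f\varphi(E_{\gamma\delta})=\varphi(E_{\alpha0})\;\varepsilon\,\varphi(E_{0\beta})f\varphi(E_{\gamma0})\,\varepsilon\;\varphi(E_{0\delta})\in\varphi(E_{\alpha0})\varphi(R)\varepsilon\varphi(E_{0\delta})\subseteq\varphi(\mathbf{F}).
\]

\emph{Injectivity.} Let $a=\sum E_{\alpha\beta}r_{\alpha\beta}\in\mathbf{F}$ with $\varphi(a)=0$. Then $0=\varphi(E_{0\alpha}aE_{\beta0})=\varphi(r_{\alpha\beta})\varepsilon$. Applying this to $z$ gives $\rho_S(r_{\alpha\beta})=0$, so $r_{\alpha\beta}=0$.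

This proves (a) and completes the proof of Proposition~\ref{prop:ind}.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $S=[n]$ we have $\mathbf{A}_S=\mathbb{A}_n$ and $\varphi_S=\varphi$, so a normalized endomorphism is an automorphism by Proposition~\ref{prop:ind}(a). Every endomorphism is the composite of some $\sigma_\tau$ and a normalized one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(i) The automorphisms $\sigma_\tau$ are conjugations by definition. Let $\varphi$ be normalized and $S=[n]$, so $R_S=K$, $W_S=P_n$, and $Z=Kz$ by Proposition~\ref{prop:ind}(c). By \eqref{eq:dec} the map $g:v\mapsto\varphi(v)z$ lies in $GL_K(P_n)$ and satisfies $\varphi(a)g=ga$ for $a\in\mathbb{A}_n$. If $g$ and $g'$ give the same endomorphism, then $g^{-1}g'$ commutes with all $E_{\alpha\beta}$; commuting with the $E_{\alpha\alpha}$ makes it diagonal, and commuting with the others makes the diagonal entries equal. Conversely, if $g\mathbb{A}_ng^{-1}\subseteq\mathbb{A}_n$, conjugation by $g$ is an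 endomorphism, hence an automorphism by Theorem~\ref{thm:main}. So these $g$ form a group, which maps onto $\operatorname{Aut}(\mathbb{A}_n)$ with kernel $K^*$.

(ii) Since $\sigma_\tau$ permutes the indices and preserves $\mathcal{H}_n^*$, Proposition~\ref{prop:nu} leaves us to show $\kappa_k=0$ for normalized $\varphi$. We count eigenspaces in Section~\ref{sub:c} with $S=\{k\}$, $T=\emptyset$. There $\eta=1$ and $u=w=1$; take $\tilde u=\tilde w=1$, so that $\Pi=\pi$, $B=W$, and $B'=\bigoplus_{t\le N}x_k^tR$ is free of rank $N+1$. Take $N$ large with $N+1+\kappa_k\ge0$. Each $B_q\simeq Z\simeq R$ is an indecomposable right module, because its endomorphism ring is the domain $R$. For $q>N+1+\kappa_k$ we have $B''\cap B_q\ne0$, so $B'\cap B_q=0$ by \eqref{eq:split}. For $1\le q\le N+1+\kappa_k$ we have $B''\cap B_q=0$, so $B_q\subseteq B'$. Hence $B'$ is free of rank $N+1+\kappa_k$ as well. Tensoring with a division algebra containing $R$ and comparing dimensions gives $\kappa_k=0$.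

(iii) This is the last assertion of Lemma~\ref{lem:bottom}.

(iv) Let $j\in S^c$ and let $\psi_j$ be the endomorphism $x_j\mapsto x_j^2$, $H_j\mapsto H_j/2$ of $\mathcal{A}_1(j)$ from Example~\ref{ex:psi}. Its tensor product with the identity on the other factors of $\mathbb{A}_S\otimes\mathcal{A}_{S^c}$ is unital and injective, and its image lies in even $x_j$-degrees. The map $a\mapsto x_1ay_1$ is multiplicative and injective because $y_1x_1=1$. Every element of its image kills $1\in P_n$, so the image does not contain the identity.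
\end{proof}

\begin{remark}
Part (iv) does not conflict with Proposition~\ref{prop:ind}(a). The maps $\varphi_S$ come from endomorphisms of $\mathbb{A}_n$, and $\nu_j=1$ for $j\notin S$ was proved in $\mathbf{A}_{\{j\}}$, which is not a quotient of $\mathbf{A}_S$. Unitality is used from the start: in Lemma~\ref{lem:bottom} it gives $YX=1$ and sends units to units. The inverses $H_i^{-1}$ are used in the same lemma, to make $h_i$ and $h_i+1$ units. Characteristic zero is needed already for the definition, since $H_ix_i^{p-1}=0$ in characteristic $p$; in the proof it enters through the simplicity of $\mathcal{A}_m$, Bernstein's inequality, and the distinctness of the eigenvalues $1,2,3,\dots$ of $H_i$.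
\end{remark}

\begin{thebibliography}{1}

\bibitem{Bavula}
V. V. Bavula, \emph{The group of automorphisms of the Jacobian algebra $\mathbb{A}_n$}, arXiv:0910.0999 (2009).

\end{thebibliography}
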